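\title{Periodic billiard trajectories of odd period in convex hypersurfaces: a linear lower bound}

\begin{abstract}
Let $X\subset\mathbf{R}^{m+1}$, $m\ge 3$, be a smooth strictly convex hypersurface and let $n\ge 3$ be odd. We prove that the billiard inside $X$ has at least $n+m-2$ distinct $n$-periodic trajectories, counted up to the action of the dihedral group $D_n$. This confirms a conjecture posed by Farber and Tabachnikov, who proved the bound $[\log_2(n-1)]+m$. For $n\ge5$ we also obtain a lower bound that grows like the product $mn$. The proof combines Lusternik--Schnirelmann theory with a restriction that is special to billiards: the local cohomology of an isolated periodic trajectory lies in a window of degrees of width at most $2m-2$, and a window of full width starts in an even degree.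
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $X\subset\mathbf{R}^{m+1}$ be the $C^\infty$ boundary of a compact convex body, and let $\nu_x$ be the outward unit normal at $x\in X$. We assume that $X$ is \emph{strictly convex}: each affine tangent hyperplane meets $X$ only at its point of tangency. Since the body lies on one side of such a hyperplane, this means
\begin{equation}\label{eq:strict}
\langle y-x,\nu_x\rangle<0\qquad\text{for all } x,y\in X,\ x\ne y .
\end{equation}
In words, no chord is tangent to $X$ at either of its ends. No assumption on the curvature is made. Radial projection from an interior point is a homeomorphism of $X$ onto the sphere $S^m$.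

Fix $n\ge3$ and read indices in $\mathbf{Z}/n$. The \emph{cyclic configuration space}
\[
G(X,n)=\{x=(x_i)_{i\in\mathbf{Z}/n}\in X^n:\ x_i\ne x_{i+1}\text{ for all }i\}
\]
is the space of closed inscribed $n$-gons without collapsed edges. For $x\in G(X,n)$ put
\[
l_i=|x_{i+1}-x_i|,\qquad e_i=\frac{x_{i+1}-x_i}{l_i},\qquad L=\sum_i l_i ,
\]
and let $p_i$ be the orthogonal projection of $\mathbf{R}^{m+1}$ onto $T_{x_i}X$. The vertex $x_i$ occurs in $l_{i-1}$ and in $l_i$, so the $i$-th component of the gradient of the perimeter $L$ in the product metric is $p_ie_{i-1}-p_ie_i$. At a critical point the unit vectors $e_{i-1}$ and $e_i$ have the same tangential component, and by \eqref{eq:strict} their normal components have opposite signs. Hence $e_i$ is the mirror image of $e_{i-1}$ in $T_{x_i}X$, which is the billiard reflection law. The critical points of $L$ are therefore exactly the \emph{$n$-periodic billiard trajectories} inside $X$. Multiple trajectories are included: a $3$-periodic trajectory traversed three times is $9$-periodic.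

The dihedral group $D_n$ acts on $G(X,n)$ by cyclic shifts and reversals of the indices, and it preserves $L$. Polygons in one $D_n$-orbit differ only in the choice of the first vertex and of the direction. Let
\[
N=N(X,n)\in\{0,1,2,\dots\}\cup\{\infty\}
\]
be the number of $D_n$-orbits of critical points of $L$. The problem is to bound $N$ from below for all $X$.

Consider the round sphere and odd $n$. There the trajectories are the regular polygons inscribed in great circles, with central angle $2\pi k/n$ for $k=1,\dots,(n-1)/2$ (Section~\ref{subsec:sphere}). They form $(n-1)/2$ families, each a copy of the unit tangent bundle of $S^m$, and $N=\infty$. For another $X$ these families need not exist, but the space $G(X,n)$ is the same up to homeomorphism, so its cohomology has to be produced by the critical points that $X$ has. The number of families is linear in $n$, and one expects a lower bound for $N$ that is linear in $n$.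

Farber and Tabachnikov \cite{FT} proved that $N\ge[\log_2(n-1)]+m$ for $m\ge3$ and odd $n\ge3$, where $[\,\cdot\,]$ is the floor function. The conjecture posed in \cite{FT} is that this estimate can be improved to $n+m-2$. For $n=3$ both numbers equal $m+1$. We prove the conjecture.

\begin{theorem}\label{thm:A}
Let $X\subset\mathbf{R}^{m+1}$ be a smooth strictly convex hypersurface, $m\ge3$, and let $n\ge3$ be odd. Then
\[
N(X,n)\ge n+m-2 .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be as in Theorem~\ref{thm:A}, $m\ge3$, and let $n\ge5$ be odd. Then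
\[
N(X,n)\ \ge\ \max\Big\{\frac{m(n-1)}4+\frac{m+1}2,\ \ \frac{(2m-1)(n-1)}6+\frac53\Big\}.
\]
\end{theorem}

The second expression minus the first is $\frac{(n-1)(m-2)}{12}-\frac{3m-7}{6}$. This equals $\frac{3-m}{6}\le0$ for $n=5$, equals $\frac16$ for $n=7$, and increases with $n$. For $m\ge4$ Theorem~\ref{thm:B} implies Theorem~\ref{thm:A} when $n\ge5$. For $m=3$ it does not: the two expressions are $\frac{3n+5}4$ and $\frac{5n+5}6$, both at most $n$ for $n\ge5$, while Theorem~\ref{thm:A} asserts $N\ge n+1$.

Throughout, $m\ge3$, $n\ge 3$ is odd, and
\[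
G=G(X,n),\qquad f=-L,\qquad \mu=m-1,\qquad K=\frac{n-1}2 .
\]
If $N=\infty$ there is nothing to prove. \emph{From now on we assume $N<\infty$}, so that $f$ has finitely many critical points. They may be degenerate. Cohomology is singular cohomology with coefficients in a field.

\subsection{The method, and the cases $n=3$ and $n=5$}\label{subsec:method}

The space $G$ is not compact, but it retracts onto a compact $D_n$-invariant submanifold $M$ along whose boundary $-\nabla f$ points inward (Section~\ref{sec:compact}). The reversal $\rho(x)_i=x_{-i}$ acts freely. We put $Y=M/\rho$ and let $u\in H^1(Y;\mathbf{F}_2)$ be the class of the double cover $M\to Y$.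

A nonzero class $\alpha\in H^*(Y)$ becomes visible on the sublevel sets $\{f\le c\}$ at a definite level $c(\alpha)$. This level is a critical value, and it carries a critical orbit $O$ with $\deg\alpha\in\operatorname{Deg}(O)$. Here $\operatorname{Deg}(O)$ is the set of degrees in which the points of $O$ have nonzero local cohomology; for a nondegenerate critical point it consists of the Morse index alone. The proof rests on three facts.
\begin{enumerate}
\item[(I)] \emph{Cup products raise the level} (Lemma~\ref{lem:LS}): if $\deg\beta>0$ and $\alpha\beta\ne0$, then $c(\alpha)<c(\alpha\beta)$.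
\item[(II)] \emph{Strings} (Proposition~\ref{prop:strings}): for $0\le q\le n-2$ there is a class $z_q\in H^*(Y;\mathbf{F}_2)$ with $u^\mu z_q\neq0$, of degree $q\mu$ for even $q$ and $q\mu+1$ for odd $q$, and $z_0=1$. We call $\Sigma_q=\{z_q,uz_q,\dots,u^{\mu}z_q\}$ a \emph{string}; it has $m$ elements.
\item[(III)] \emph{Windows} (Proposition~\ref{prop:window}): if $d<d'$ lie in $\operatorname{Deg}(O)$, then $d\ge1$ and $d'-d\le2\mu$, and $d$ is even in case $d'-d=2\mu$.
\end{enumerate}

For $n=3$ facts (I) and (II) suffice. The classes $1,u,\dots,u^{\mu},u^{\mu}z_1$ are nonzero, and each is the product of the previous one with a class of positive degree. So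
\begin{equation}\label{eq:n3}
c(1)<c(u)<\dots<c(u^{\mu})<c(u^{\mu}z_1)
\end{equation}
are $m+1=n+m-2$ different critical values, and $f$ is constant on an orbit.

For larger $n$ there are more strings, but (I) does not compare the levels of classes from different strings, and one degenerate orbit could account for an element of every string. Fact (III) prevents this. Take $n=5$. By (I) the $m$ elements of $\Sigma_0$ have different levels, so they yield $m$ different orbits, each having a degree in $[0,\mu]$. In the same way $\Sigma_3$ yields $m$ different orbits, each having a degree in $[3\mu+1,4\mu+1]$. An orbit on both lists would have two degrees at distance at least $2\mu+1$, which (III) forbids. Hence $N\ge2m\ge m+3=n+m-2$.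

The bound $2\mu$ comes from the billiard: the kernel of the Hessian of $L$ is the space of periodic solutions of a second-order linear recursion in $m$-dimensional spaces, so its dimension is at most $2m$ for every $n$ (Section~\ref{sec:hessian}). Section~\ref{sec:counting} extends the count above to all $n$; it gives Theorem~\ref{thm:B} and Theorem~\ref{thm:A} for $m\ge4$. For $m=3$ the strings are too short. In that case the rational cohomology ring of $M$ gives $n$ critical values, and the one missing orbit is found in Section~\ref{sec:m3} by computing a trace of $\rho$ in two ways.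

\section{Reduction to a compact manifold}\label{sec:compact}

Critical point theory needs a gradient flow that does not escape. In $G$ a gradient line could run into a collision $x_i=x_{i+1}$. The function
\[
\varphi=\prod_i l_i
\]
on $X^n$ vanishes exactly at the collisions, and the next lemma says that near them the direction of steepest increase of the perimeter moves away from the collisions. Put $\nu_i=\nu_{x_i}$, $a_i=p_ie_{i-1}$ and $b_i=p_ie_i$. The $i$-th components of the gradients are
\[
\nabla_iL=a_i-b_i,\qquad \nabla_i\log\varphi=\frac{a_i}{l_{i-1}}-\frac{b_i}{l_i}.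
\]

\begin{lemma}\label{lem:collision}
There is $\varepsilon_0>0$ such that $\langle\nabla L,\nabla\log\varphi\rangle>0$ on $\{0<\varphi\le\varepsilon_0\}$.
\end{lemma}

\begin{proof}
The inner product is $\sum_iR_i$ with $R_i=\langle\nabla_iL,\nabla_i\log\varphi\rangle$. We show that every $R_i$ is bounded below on $G$ and that near a collision some $R_i$ is large. Write $l=l_{i-1}$, $l'=l_i$, $a=a_i$, $b=b_i$. Then $R_i=|a|^2/l+|b|^2/l'-\langle a,b\rangle(1/l+1/l')$. Adding and subtracting $|a||b|(1/l+1/l')$ gives
\begin{equation}\label{eq:Ri}
R_i=(|a|-|b|)\Big(\frac{|a|}{l}-\frac{|b|}{l'}\Big)+\big(|a||b|-\langle a,b\rangle\big)\Big(\frac1l+\frac1{l'}\Big).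
\end{equation}

\emph{Short chords are almost tangent.} Let $h$ be a smooth function on $\mathbf{R}^{m+1}$ that vanishes on $X$ and has $\nabla h=\nu$ along $X$. Taylor's formula on the compact convex body gives $0=h(y)-h(x)=\langle\nu_x,y-x\rangle+O(|y-x|^2)$ uniformly, so $|\langle y-x,\nu_x\rangle|\le C|y-x|^2$ for $x,y\in X$. Since $|a|,|b|\le1$,
\begin{equation}\label{eq:tangent}
1-|b|\le1-|b|^2=\langle e_i,\nu_i\rangle^2\le C^2l'^2,\qquad 1-|a|\le1-|a|^2=\langle e_{i-1},\nu_i\rangle^2\le C^2l^2 .
\end{equation}

\emph{Lower bound.} The second summand of \eqref{eq:Ri} is nonnegative. The first is symmetric under the exchange $(a,l)\leftrightarrow(b,l')$, as is \eqref{eq:tangent}, so we may assume $l'\le l$. If $|b|\ge|a|$, then $|a|/l\le|b|/l'$, both factors are nonpositive, and the product is nonnegative. If $|a|>|b|$, the product is at least $-(|a|-|b|)|b|/l'\ge-(1-|b|)/l'\ge-C^2l'$. So the first summand is always at least $-C^2\operatorname{diam}X$.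

\emph{One term is large.} Suppose the lemma fails. Then there is a sequence in $G$ with $\varphi\to0$ and $\sum R_i\le0$, and we may assume that it converges in $X^n$. Every $l_i$ converges, and at least one limit is $0$. It suffices to find $i$ with $R_i\to+\infty$ along a subsequence.

Assume first that all $l_i\to0$. In any closed polygon some angle between consecutive directions $e_{i-1},e_i$ is at least $\pi/2n$: otherwise every $e_j$ makes an angle less than $\pi/2$ with $e_0$, and $\langle\sum l_je_j,e_0\rangle>0$ contradicts $\sum l_je_j=0$. Pass to a subsequence on which this holds for a fixed $i$. By \eqref{eq:tangent} the normal components of $e_{i-1}$ and $e_i$ tend to $0$, so $a-e_{i-1}\to0$ and $b-e_i\to0$, and $\liminf(|a||b|-\langle a,b\rangle)\ge1-\cos(\pi/2n)>0$. The second summand of \eqref{eq:Ri} tends to $+\infty$.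

Otherwise there is $i$ such that exactly one of $l_{i-1},l_i$ tends to $0$; by the symmetry above let it be $l'=l_i$. Then $|b|\to1$ by \eqref{eq:tangent}. The edge from $x_{i-1}$ to $x_i$ converges to a nondegenerate chord, which by \eqref{eq:strict} is not tangent to $X$, so $|a|$ tends to a number less than $1$. In the first summand $(|b|-|a|)(|b|/l'-|a|/l)$ the first factor has a positive limit and the second tends to $+\infty$.
\end{proof}

Fix $\varepsilon\in(0,\varepsilon_0)$ and put $M=\{x\in X^n:\varphi(x)\ge\varepsilon\}$. Lemma~\ref{lem:collision} shows that neither $\nabla L$ nor $\nabla\varphi$ vanishes on $\{0<\varphi\le\varepsilon_0\}$. Hence $M\subset G$ is a compact $D_n$-invariant manifold with smooth boundary $\{\varphi=\varepsilon\}$, all critical points of $f$ lie in its interior, and $-\nabla f=\nabla L$ points strictly inward along $\partial M$.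

Moreover, $M$ is a $D_n$-equivariant deformation retract of $G$. Along the vector field $\nabla\log\varphi/|\nabla\log\varphi|^2$ the function $\log\varphi$ grows with unit speed. The trajectory of a point $y$ with $0<\varphi(y)\le\varepsilon$ stays in the compact set $\{\varphi(y)\le\varphi\le\varepsilon\}$ until it reaches $\partial M$ at time $t(y)=\log\varepsilon-\log\varphi(y)$. Flowing for time $s\,t(y)$, $0\le s\le1$, and fixing $M$ pointwise gives the retraction. It is equivariant because $D_n$ acts by isometries that preserve $\varphi$.

The group $D_n$ does not act freely in general, since a multiple trajectory is fixed by a shift. We therefore divide by a single reversal, $\rho(x)_i=x_{-i}$. It acts freely on $G$ because $n$ is odd: a fixed point would have $x_K=x_{-K}=x_{K+1}$. (For even $n$ the polygon $x,y,x,y,\dots$ is fixed by $\rho$.) Let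
\[
\pi:M\to Y=M/\rho
\]
be the quotient map. Then $Y$ is a compact manifold with boundary to which the metric and $f$ descend. Let $u\in H^1(Y;\mathbf{F}_2)$ be the class of the double cover $\pi$: it takes the value $1$ on a loop exactly when the lifts of the loop to $M$ are not closed. This class is natural under maps of double covers. Radial projection induces a $D_n$-equivariant homeomorphism $G(X,n)\cong G(S^m,n)$, so up to homotopy equivalence $M$, $Y$ and $u$ depend only on $m$ and $n$.

\section{Isolated critical points}\label{sec:crit}

In this section $Z$ is a compact Riemannian manifold with boundary, and $f$ is a smooth function on $Z$ with finitely many critical points, all in the interior, such that $-\nabla f$ points strictly inward along $\partial Z$. The cases we need are $Z=M$ and $Z=Y$. The flow $\Phi_t$ of $-\nabla f$ is defined on $Z$ for all $t\ge0$. Along a trajectory $f$ decreases at the rate $|\nabla f|^2$ and the speed is $|\nabla f|$. Therefore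
\begin{equation}\label{eq:drop}
\begin{array}{l}\text{on an arc of a trajectory of length $\ell$ and duration $\tau$ along which $|\nabla f|\ge\gamma$,}\\ \text{the function $f$ drops by at least $\gamma\ell$ and by at least $\gamma^2\tau$.}\end{array}
\end{equation}
Put $Z^c=\{f\le c\}$, let $\operatorname{Crit}_c$ be the set of critical points on the level $c$, and let $\mathbf{k}$ be a field.

\subsection{Local cohomology}

For a critical point $x$ with $f(x)=c$ and a neighborhood $U$ of $x$, the \emph{local cohomology} of $f$ at $x$ is
\[
H^*_{\mathrm{loc}}(f,x;\mathbf{k})=H^*\big(Z^c\cap U,\ (Z^c\cap U)\setminus\{x\};\mathbf{k}\big).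
\]
By excision it does not depend on $U$, so it depends only on the germ of $f$ at $x$. We omit $f$ or $\mathbf{k}$ when no confusion can arise. If $x$ is nondegenerate of index $\iota$, then $f=c-|y_-|^2+|y_+|^2$ in Morse coordinates, shrinking $y_+$ retracts the pair onto $(\mathbf{R}^\iota,\mathbf{R}^\iota\setminus0)$, and the local cohomology is $\mathbf{k}$ in degree $\iota$.

We use the \emph{second deformation lemma} \cite{Chang}: \emph{if the open interval $(a,b)$ contains no critical value, then $Z^a$ is a strong deformation retract of $Z^b\setminus\operatorname{Crit}_b$.} The retraction fixes $Z^a$ and at time $s$ moves a point $y$ with $f(y)>a$ along its forward trajectory to the level $(1-s)f(y)+sa$. A trajectory that never reaches the level $a$ converges to a point of $\operatorname{Crit}_a$, because its limit set is a connected set of critical points, and it is completed by this limit. Continuity near $x\in\operatorname{Crit}_a$ follows from \eqref{eq:drop}: if $\gamma$ is the minimum of $|\nabla f|$ on the shell between the balls of radii $r$ and $2r$ about $x$, then a trajectory that lies in the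 smaller ball at a level below $a+\gamma r$ cannot leave the larger ball before reaching the level $a$. Only forward trajectories occur, so the boundary of $Z$ plays no role.

\begin{lemma}\label{lem:F1}
Let $a<c<b$ and let $c$ be the only critical value in $[a,b]$. Then
\[
H^*(Z^b,Z^a;\mathbf{k})\cong\bigoplus_{x\in\operatorname{Crit}_c}H^*_{\mathrm{loc}}(x;\mathbf{k}).
\]
If $g$ is a diffeomorphism of $Z$ with $f\circ g=f$, then $g^*$ maps the summand of $g(x)$ to the summand of $x$.
\end{lemma}

\begin{proof}
By the deformation lemma, $Z^c$ is a deformation retract of $Z^b$, and $Z^a$ is a deformation retract of $Z^c\setminus\operatorname{Crit}_c$. So the restriction maps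
\[
H^*(Z^b,Z^a)\longrightarrow H^*(Z^c,Z^a)\longleftarrow H^*(Z^c,Z^c\setminus\operatorname{Crit}_c)
\]
are isomorphisms by the five lemma. Excising the complement of a union of disjoint neighborhoods of the points of $\operatorname{Crit}_c$ identifies the last group with the direct sum. All these maps are induced by inclusions, so they commute with $g^*$.
\end{proof}

\subsection{Minimax levels}

For $0\ne\alpha\in H^*(Z;\mathbf{k})$ define
\[
c(\alpha)=\inf\{c:\ \alpha|_{Z^c}\ne0\}.
\]
The sets $Z^c$ increase from $\emptyset$ to $Z$, so $c(\alpha)$ is finite, $\alpha|_{Z^c}=0$ for $c<c(\alpha)$, and $\alpha|_{Z^c}\ne0$ for $c>c(\alpha)$. To compare the levels of $\alpha$ and $\alpha\beta$ we push a sublevel set below a critical level, except for the part that gets caught near the critical points.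

\begin{lemma}\label{lem:push}
Let $c$ be a critical value and let $V$ be a union of disjoint open balls centered at the points of $\operatorname{Crit}_c$. Then there are $\delta>0$ and $\tau>0$ with $\Phi_\tau(Z^{c+\delta})\subset Z^{c-\delta}\cup V$.
\end{lemma}

\begin{proof}
Let $c$ be the only critical value in $[c-\delta_0,c+\delta_0]$. Let $V'$ be the union of the concentric closed balls of half the radii, let $r>0$ be the distance from $V'$ to $Z\setminus V$, and let $\gamma>0$ be a lower bound for $|\nabla f|$ on the compact set $f^{-1}[c-\delta_0,c+\delta_0]\setminus\operatorname{int}V'$. Put $\delta=\min(\delta_0,\gamma r/4)$ and $\tau=2\delta/\gamma^2+1$. Suppose $y\in Z^{c+\delta}$ and $\Phi_\tau(y)\notin Z^{c-\delta}\cup V$. Then the arc $\Phi_{[0,\tau]}(y)$ lies in $f^{-1}[c-\delta,c+\delta]$, and $f$ drops by less than $2\delta$ along it. If the arc meets $V'$, then after its last point in $V'$ it has length at least $r$, and by \eqref{eq:drop} the drop is at least $\gamma r\ge4\delta$. If it does not meet $V'$, the drop is at least $\gamma^2\tau>2\delta$. Both cases are impossible.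
\end{proof}

\begin{lemma}\label{lem:LS}
Let $0\ne\alpha\in H^d(Z;\mathbf{k})$.
\begin{enumerate}
\item[(a)] $c(\alpha)$ is a critical value, and $H^d_{\mathrm{loc}}(x;\mathbf{k})\ne0$ for some $x\in\operatorname{Crit}_{c(\alpha)}$.
\item[(b)] If $\deg\beta>0$ and $\alpha\beta\ne0$, then $c(\alpha)<c(\alpha\beta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $c=c(\alpha)$.

(a) Take $a<c<b$ such that $[a,b]$ contains no critical value other than possibly $c$. Then $\alpha|_{Z^b}\ne0$ lies in the kernel of $H^d(Z^b)\to H^d(Z^a)$, so $H^d(Z^b,Z^a)\ne0$. If $c$ were not critical, $Z^a$ would be a deformation retract of $Z^b$. So $c$ is critical, and Lemma~\ref{lem:F1} provides $x$.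

(b) Take $V,\delta,\tau$ as in Lemma~\ref{lem:push}, with balls so small that they are contractible. Then $\beta|_V=0$, and $\alpha$ vanishes on the open set $W=\{f<c-\delta/2\}$. So $\alpha$ and $\beta$ come from $H^*(Z,W)$ and $H^*(Z,V)$. The relative cup product of the lifts lies in $H^*(Z,W\cup V)$, and therefore $\alpha\beta$ vanishes on $W\cup V\supset\Phi_\tau(Z^{c+\delta})$. The map $\Phi_\tau:Z^{c+\delta}\to Z$ is homotopic to the inclusion through the maps $\Phi_t$. Hence $\alpha\beta|_{Z^{c+\delta}}=0$ and $c(\alpha\beta)\ge c+\delta$.
\end{proof}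

Part (b) is where finiteness of the critical set matters: the classes of positive degree must vanish near $\operatorname{Crit}_c$.

\subsection{The degrees of a degenerate critical point}

Let $x$ be a critical point with $f(x)=c$. Its \emph{index} $\iota$ and \emph{nullity} $\kappa$ are the numbers of negative and zero eigenvalues of the Hessian. The splitting lemma and the shifting theorem of Gromoll and Meyer \cite{GM} reduce the local cohomology to the degenerate directions: there are coordinates $(y_-,y_+,w)$ centered at $x$, with $y_-\in\mathbf{R}^\iota$ and $w\in\mathbf{R}^\kappa$, and a smooth function $g$ near $0\in\mathbf{R}^\kappa$ with $g(0)=0$ and an isolated critical point at $0$, such that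
\[
f=c-|y_-|^2+|y_+|^2+g(w),\qquad H^d_{\mathrm{loc}}(f,x;\mathbf{k})\cong H^{d-\iota}_{\mathrm{loc}}(g,0;\mathbf{k}).
\]
The next lemma bounds the degrees and shows that the two extreme degrees occur only alone.

\begin{lemma}\label{lem:F2}
The group $H^*_{\mathrm{loc}}(x;\mathbf{k})$ is finite dimensional and vanishes outside the degrees $[\iota,\iota+\kappa]$. If $d\in\{\iota,\iota+\kappa\}$ and $H^d_{\mathrm{loc}}(x;\mathbf{k})\ne0$ for one field $\mathbf{k}$, then for every field $\mathbf{k}'$ the group $H^*_{\mathrm{loc}}(x;\mathbf{k}')$ is concentrated in degree $d$.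
\end{lemma}

\begin{proof}
The case $\kappa=0$ was computed above, so let $\kappa\ge1$. By the shifting theorem we must prove the statement for $g$ with $[0,\kappa]$ in place of $[\iota,\iota+\kappa]$. The sublevel set $\{g\le0\}$ may be wild at $0$, so we first replace the local pair by a compact manifold with boundary.

\emph{Globalization.} Let $0$ be the only critical point of $g$ in $\{|w|\le2r\}$. Put $F_0=\chi g+(1-\chi)|w|^2$, where $\chi=1$ on $\{|w|\le r\}$ and $\chi$ is supported in $\{|w|<2r\}$. The critical points of $F_0$ other than $0$ lie in $\{r\le|w|\le2r\}$. Let $\psi$ be a smooth function supported in $\{r/2\le|w|\le3r\}$ and equal to $1$ on an open set $A\supset\{r\le|w|\le2r\}$, and put $F=F_0+\psi\cdot(\langle\lambda,w\rangle+t)$. For small $\lambda$ and $t$ there are no critical points in the compact set $\operatorname{supp}\psi\setminus A$, where $\nabla F_0\neq0$. On $A$ we have $\nabla F=\nabla F_0+\lambda$, so by Sard's theorem $\lambda$ can be chosen such that all critical points in $A$ are nondegenerate. They are then finite in number and independent of $t$, and we choose $t$ so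 that their critical values are nonzero. The function $F$ equals $g$ near $0$ and $|w|^2$ for $|w|\ge3r$, so Lemma~\ref{lem:F1} applies to $F$ on a large ball.

\emph{Duality.} Let $\delta>0$ be so small that $0$ is the only critical point in $C=F^{-1}[-\delta,\delta]$. Then $C$ is a compact oriented $\kappa$-manifold whose boundary is the disjoint union of $\partial_\pm C=F^{-1}(\pm\delta)$. Lemma~\ref{lem:F1}, excision and Lefschetz duality give
\[
H^i_{\mathrm{loc}}(g,0)\cong H^i(\{F\le\delta\},\{F\le-\delta\})\cong H^i(C,\partial_-C)\cong H_{\kappa-i}(C,\partial_+C).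
\]
These groups are finite dimensional, and they vanish for $i<0$ and for $i>\kappa$.

\emph{Extreme degrees.} If $H^0(C,\partial_-C)\ne0$, some component $C_0$ of $C$ misses $\partial_-C$. The minimum of $F$ on $C_0$ is not attained on $\partial_+C$, since $F<\delta$ at nearby interior points. So it is attained at an interior point, which is critical and hence is $0$. Thus $0$ is a local minimum of $g$. If $H_0(C,\partial_+C)\ne0$, some component misses $\partial_+C$, the maximum of $F$ on it is not attained on $\partial_-C$, and $0$ is a local maximum. Such an extremum is strict: a nearby point with $g=0$ would be a local extremum too, hence a critical point. At a strict local minimum $\{g\le0\}$ is locally the point $0$, and the local cohomology is $H^*(\mathrm{pt};\mathbf{k}')$. At a strict local maximum $\{g\le0\}$ is a neighborhood of $0$, and the local cohomology is $H^*(\mathbf{R}^\kappa,\mathbf{R}^\kappa\setminus0;\mathbf{k}')$.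
\end{proof}

\section{Nullity and parity of a billiard polygon}\label{sec:hessian}

We return to $f=-L$. By Lemma~\ref{lem:F2}, a bound on the nullity bounds the spread of the degrees in which a critical point has local cohomology. The manifold $M$ has dimension $mn$, but the nullity is at most $2m$.

Let $x$ be a critical polygon and $T_i=T_{x_i}X$. The Hessian of $f$ is a symmetric operator $H$ on $\bigoplus_iT_i$. Each term $l_i$ of $L$ involves only $x_i$ and $x_{i+1}$, so
\begin{equation}\label{eq:jacobi}
(Hv)_i=A_{i-1}^Tv_{i-1}+B_iv_i+A_iv_{i+1}
\end{equation}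
with $B_i:T_i\to T_i$ symmetric and $A_i:T_{i+1}\to T_i$. We need only $A_i$. Move $x_i$ with velocity $\xi\in T_i$ in a parameter $s$ and $x_{i+1}$ with velocity $\eta\in T_{i+1}$ in a parameter $t$. Then $\partial_tl_i=\langle e_i,\eta\rangle$ and $\partial_se_i=-q_i\xi/l_i$, where $q_i$ is the orthogonal projection onto $e_i^\perp$. Hence $\partial_s\partial_tf=\langle\xi,q_i\eta\rangle/l_i$, that is, $A_i=A(x_i,x_{i+1})$, where for distinct $x,y\in X$ we define
\[
A(x,y)=\frac1{|y-x|}\,p_xq_e:\ T_yX\to T_xX,\qquad e=\frac{y-x}{|y-x|},
\]
with $p_x$ and $q_e$ the orthogonal projections onto $T_xX$ and $e^\perp$. Orient $X$ as the boundary of the body. Determinants of maps between tangent spaces are computed in positively oriented orthonormal bases.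

\begin{lemma}\label{lem:A}
$\det A(x,y)<0$ for all distinct $x,y\in X$.
\end{lemma}

\begin{proof}
First, $A(x,y)$ is invertible. If $p_xq_e\eta=0$, then $q_e\eta=t\nu_x$ for some $t$. Since $q_e\eta\perp e$ and $\langle\nu_x,e\rangle\ne0$ by \eqref{eq:strict}, we get $t=0$. So $\eta$ is parallel to $e$, and $e\notin T_yX$ by \eqref{eq:strict}; hence $\eta=0$.

The space of pairs of distinct points of $X\cong S^m$ is connected, so the sign of the determinant is constant and may be computed at one pair. Let $x$ and $y$ be the maximum and minimum points on $X$ of a linear function $\langle\cdot,w\rangle$, $|w|=1$. Then $T_xX=T_yX=w^\perp$ as vector spaces, and $\nu_x=w=-\nu_y$. The form $\langle\xi,q_e\eta\rangle=\langle\xi,\eta\rangle-\langle\xi,e\rangle\langle\eta,e\rangle$ is positive definite on $w^\perp$, because $|\xi|^2>\langle\xi,e\rangle^2$ unless $\xi$ is parallel to $e$, and $e\notin w^\perp$. So $A(x,y)$ has positive determinant as an endomorphism of $w^\perp$. The outward normals at $x$ and $y$ are opposite, so $T_xX$ and $T_yX$ carry opposite orientations of $w^\perp$, and the sign changes.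
\end{proof}

\begin{lemma}\label{lem:nullity}
Let $x$ be a critical polygon of index $\iota$ and nullity $\kappa$. Then $\kappa\le2m$. If $\kappa=2m$, then $\iota$ is odd.
\end{lemma}

\begin{proof}
Label the vertices $1,\dots,n$. For $v\in\ker H$, equation \eqref{eq:jacobi} gives $v_{i+1}=-A_i^{-1}(A_{i-1}^Tv_{i-1}+B_iv_i)$. So $v$ is determined by any two consecutive components, and $\kappa\le2m$.

Let $\kappa=2m$. Then the projections $\ker H\to T_1\oplus T_2$ and $\ker H\to T_2\oplus T_3$ are isomorphisms. The first shows that $V'=T_3\oplus\dots\oplus T_n$ is a complement of $\ker H$. Hence the restriction $H'$ of the Hessian form to $V'$ is nondegenerate of index $\iota$, and $(-1)^\iota=\operatorname{sign}\det H'$. The matrix $H'$ is block tridiagonal, with $B_3,\dots,B_n$ on the diagonal, $A_3,\dots,A_{n-1}$ above it and their transposes below it. We know nothing about the $B_i$, and the kernel vectors serve to eliminate them.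

For $w\in T_3$ let $v=v(w)\in\ker H$ be the vector with $v_2=0$, $v_3=w$. The equation $(Hv)_2=0$ gives $v_1=-(A_1^T)^{-1}A_2w$. For $n=3$ the equation $(Hv)_3=0$ reads $B_3w=-A_3v_1$, so $H'=B_3=A_3(A_1^T)^{-1}A_2$, and the determinant has sign $(-1)^3$ by Lemma~\ref{lem:A}.

For $n\ge5$ apply $H'$ to $(v_3,\dots,v_n)$. For $3\le i\le n-1$ the $i$-th component equals $(Hv)_i=0$; for $i=3$ this uses $v_2=0$. The $n$-th component is $(Hv)_n-A_nv_1=Ew$ with $E=A_n(A_1^T)^{-1}A_2$. Let $J$ be the endomorphism of $V'$ that is $w\mapsto(v_3,\dots,v_n)$ on $T_3$ and the identity on $T_4,\dots,T_n$. It is block lower triangular with identity blocks on the diagonal, so $\det J=1$, and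
\[
H'J=\begin{pmatrix}0&U\\E&*\end{pmatrix}.
\]
Here $U$ consists of the block rows $3,\dots,n-1$ and block columns $4,\dots,n$ of $H'$. In row $i$ the last nonzero block is $A_i$, in column $i+1$, so $U$ is block lower triangular with diagonal $A_3,\dots,A_{n-1}$. Moving the last $m$ rows to the top, past $m(n-3)$ rows, multiplies the determinant by $(-1)^{m\cdot m(n-3)}=1$, since $n-3$ is even. Therefore
\[
\det H'=\det E\cdot\prod_{i=3}^{n-1}\det A_i ,
\]
and the sign is $\prod_{i=1}^n\operatorname{sign}\det A_i=(-1)^n=-1$.
\end{proof}

For a critical $D_n$-orbit $O$ let $\operatorname{Deg}(O)$ be the set of all $d$ such that $H^d_{\mathrm{loc}}(x;\mathbf{k})\ne0$ for some field $\mathbf{k}$, where $x\in O$. This does not depend on $x$, because $D_n$ preserves $f$. It can also be computed at $\pi(x)\in Y$, because $\pi$ is a local diffeomorphism compatible with $f$.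

\begin{proposition}[Windows]\label{prop:window}
Let $O$ be a critical orbit and let $d<d'$ be elements of $\operatorname{Deg}(O)$. Then:
\begin{enumerate}
\item[(a)] $d\ge1$;
\item[(b)] $d'-d\le2\mu$;
\item[(c)] if $d'-d=2\mu$, then $d$ is even.
\end{enumerate}
\end{proposition}

\begin{proof}
Since $\operatorname{Deg}(O)$ has two elements, Lemma~\ref{lem:F2} shows that it contains neither $\iota$ nor $\iota+\kappa$, so $\iota+1\le d<d'\le\iota+\kappa-1$. This gives (a), and $d'-d\le\kappa-2\le2m-2=2\mu$. Equality forces $\kappa=2m$ and $d=\iota+1$, which is even by Lemma~\ref{lem:nullity}.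
\end{proof}

\section{Cohomology of the cyclic configuration space}\label{sec:top}

By Section~\ref{sec:compact} we may take $X=S^m$. We need two results: the rational cohomology ring of $M$ for $m=3$, and the strings in $H^*(Y;\mathbf{F}_2)$ for all $m\ge 3$. The second uses the first when $m=3$.

\subsection{Polygons with a fixed vertex}

Fix $p\in S^m$. For integers $j\ge1$ of either parity define the spaces of open and closed chains
\[
Q_j=\{(x_0,\dots,x_{j-1}):\ x_0=p,\ x_i\ne x_{i+1}\ (0\le i\le j-2)\},\qquad P_j=\{x\in Q_j:\ x_{j-1}\ne p\}.
\]
Thus $P_n=\{x\in G(S^m,n):x_0=p\}$. The space $Q_j$ is contractible. Indeed, $Q_1$ is a point, and in $Q_{j+1}$ the last point $x_j\ne x_{j-1}$ can be moved to $-x_{j-1}$ along the unique minimal geodesic, which avoids $x_{j-1}$; this retracts $Q_{j+1}$ onto a copy of $Q_j$.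

\begin{lemma}\label{lem:fiber}
For $j\ge2$ and every field $\mathbf{k}$, the group $H^i(P_j;\mathbf{k})$ is one dimensional for $i=0,\mu,2\mu,\dots,(j-2)\mu$ and zero otherwise.
\end{lemma}

\begin{proof}
We have $P_2=S^m\setminus p\cong\mathbf{R}^m$. Let $j\ge3$. The map $x_{j-1}:Q_j\to S^m$ is a submersion, since $Q_j$ is open in $\{p\}\times(S^m)^{j-1}$. The preimage of $p$ is a closed submanifold $D$ of codimension $m$ with trivial normal bundle, its complement is $P_j$, and forgetting the last point identifies $D$ with $P_{j-1}$. The contractibility of $Q_j$ and the Thom isomorphism give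
\[
\tilde H^i(P_j)\cong H^{i+1}(Q_j,Q_j\setminus D)\cong H^{i+1-m}(D)=H^{i-\mu}(P_{j-1}),
\]
and the lemma follows by induction.
\end{proof}

\subsection{The rational cohomology ring for $m=3$}

\begin{proposition}\label{prop:m3}
Let $m=3$. Then $H^0(M;\mathbf{Q})=\mathbf{Q}$, $H^1(M;\mathbf{Q})=0$, $H^2(M;\mathbf{Q})=\mathbf{Q}\sigma$ is one dimensional, and there is $v\in H^3(M;\mathbf{Q})$ with $v\sigma^{n-2}\ne0$. Moreover $\dim H^*(M;\mathbf{F}_2)=2(n-1)$.
\end{proposition}

\begin{proof}
Regard $S^3$ as a Lie group with unit $p=1$. The map $x\mapsto(x_0,(x_0^{-1}x_i)_i)$ is a diffeomorphism $G(S^3,n)\cong S^3\times P_n$. By the K\"unneth theorem and Lemma~\ref{lem:fiber} with $\mu=2$, all statements follow once we show that a generator $\sigma$ of $H^2(P_n;\mathbf{Q})$ satisfies $\sigma^{n-2}\ne0$; take for $v$ the pullback of a generator of $H^3(S^3;\mathbf{Q})$.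

We test $\sigma^{n-2}$ on an open subset whose cohomology ring is known. Let $P^\circ\subset P_n$ be defined by $x_1,\dots,x_{n-1}\ne p$. Let $\xi_i\in\mathbf{R}^3$ be the image of $x_i$ under stereographic projection from $p$, and put $\zeta_i=\xi_{i+1}-\xi_i$ for $1\le i\le n-2$. The coordinates $(\xi_1,\zeta_1,\dots,\zeta_{n-2})$ identify $P^\circ$ with $\mathbf{R}^3\times(\mathbf{R}^3\setminus0)^{n-2}$. Let $\alpha_i\in H^2(P^\circ;\mathbf{Q})$ be pulled back from a generator for the factor $\zeta_i$. Then $\sigma|_{P^\circ}=\sum t_i\alpha_i$ with $t_i\in\mathbf{Q}$. The $\alpha_i$ commute and have square zero, so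
\[
\sigma^{n-2}|_{P^\circ}=(n-2)!\;t_1\cdots t_{n-2}\;\alpha_1\cdots\alpha_{n-2},\qquad\alpha_1\cdots\alpha_{n-2}\neq0 .
\]
It remains to show that $t_i\ne0$ for each $i$, that is, that $\sigma$ is nonzero on a slice $\{\zeta_i\in\mathbf{R}^3\setminus0\}$ on which $\xi_1$ and the $\zeta_j$ with $j\ne i$ are fixed. The slice links the collision $x_i=x_{i+1}$, so we allow this collision. Let $Q^{(i)}\supset P_n$ be defined by the conditions of $P_n$ without $x_i\ne x_{i+1}$. A point of $Q^{(i)}$ consists of two independent open chains $p,x_1,\dots,x_i$ and $p,x_{n-1},\dots,x_{i+1}$, so $Q^{(i)}\cong Q_{i+1}\times Q_{n-i}$ is contractible. Hence the coboundary $\delta:H^2(P_n)\to H^3(Q^{(i)},P_n)$ is an isomorphism of one-dimensional spaces.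

The map $g=x_i^{-1}x_{i+1}$ is a map of pairs $(Q^{(i)},P_n)\to(S^3,S^3\setminus1)$. Let $\omega$ generate $H^3(S^3,S^3\setminus1;\mathbf{Q})$. Letting $\zeta_i$ range over all of $\mathbf{R}^3$ extends the slice to a map of pairs $j:(\mathbf{R}^3,\mathbf{R}^3\setminus0)\to(Q^{(i)},P_n)$. Along $j$ the point $x_i$ is constant and $\xi_{i+1}=\xi_i+\zeta_i$, so $g\circ j$ is an open embedding $\mathbf{R}^3\to S^3$ with $0\mapsto1$. By excision $j^*g^*\omega\ne0$. In particular $g^*\omega\ne0$, so $\delta\sigma=t\,g^*\omega$ with $t\ne0$. By naturality $\delta(j^*\sigma)=t\,j^*g^*\omega\ne0$, and $\sigma$ is nonzero on the slice.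
\end{proof}

The factor $(n-2)!$ is even for $n\ge5$, so this computation says nothing modulo $2$, while $u$ is a class modulo $2$. The powers of $\sigma$ and the powers of $u$ therefore enter the proof separately.

\subsection{The round sphere}\label{subsec:sphere}

To compute with $Y$ and $u$ we use the function $f_0=-L$ for $X=S^m$. Section~\ref{sec:compact} applies to it, but its critical points are not isolated.

\begin{lemma}\label{lem:sphere}
The critical set of $f_0$ is the disjoint union of the manifolds
\[
\mathcal{C}_k=\big\{x_i=\cos(i\psi_k)\,x+\sin(i\psi_k)\,w:\ (x,w)\in T_1S^m\big\},\qquad\psi_k=\frac{2\pi k}n,\quad1\le k\le K,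
\]
where $T_1S^m$ is the unit tangent bundle. On $\mathcal{C}_k\cong T_1S^m$ we have $\rho(x,w)=(x,-w)$ and $f_0=-2n\sin(\pi k/n)$, which strictly decreases in $k$. At each point of $\mathcal{C}_k$ the Hessian has nullity $2m-1=\dim\mathcal{C}_k$ and index $2(K-k)\mu$.
\end{lemma}

\begin{proof}
\emph{Critical points.} Here $\nu_i=x_i$. From $|x_i+l_ie_i|=1$ and $|x_i-l_{i-1}e_{i-1}|=1$ we get $l_i=-2\langle e_i,x_i\rangle$ and $l_{i-1}=2\langle e_{i-1},x_i\rangle$. At a critical point the reflection law reads $e_i=e_{i-1}-2\langle e_{i-1},x_i\rangle x_i$. It gives $\langle e_i,x_i\rangle=-\langle e_{i-1},x_i\rangle$, so all $l_i$ equal a common value $l$, and $e_i-e_{i-1}=-l\,x_i$. Let $\psi\in(0,\pi]$ be the angle between consecutive vertices, so $l^2=2-2\cos\psi$. Then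
\[
x_{i+1}+x_{i-1}=2x_i+l(e_i-e_{i-1})=2\cos\psi\;x_i .
\]
If $\psi=\pi$, then $x_i=(-1)^ix_0$, which is impossible for odd $n$. So $x_1=\cos\psi\,x+\sin\psi\,w$ with $x=x_0$ and a unique unit vector $w\perp x$. The recursion gives $x_i=\cos(i\psi)x+\sin(i\psi)w$, and periodicity gives $n\psi\in2\pi\mathbf{Z}$, so $\psi=\psi_k$ with $1\le k\le K$. Conversely, for such a polygon the edges are equal and $e_i-e_{i-1}$ is parallel to $x_i$, so it is critical. Replacing $i$ by $-i$ replaces $w$ by $-w$. The edge length is $2\sin(\pi k/n)$ with $\pi k/n<\pi/2$.

\emph{Hessian.} Let $E$ be the plane spanned by $x$ and $w$. The isometry $\mathrm{id}_E\oplus(-\mathrm{id}_{E^\perp})$ fixes the polygon and preserves $f_0$. Hence the variations inside $E$ and those in $E^\perp$ are orthogonal for the Hessian.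

Inside $E$, with angular coordinates $\theta_i$ on the great circle, $f_0=-\sum2\sin\frac{\theta_{i+1}-\theta_i}2$. The Hessian is $\frac12\sin\frac\psi2\sum(s_{i+1}-s_i)^2$, which is positive semidefinite with the constants as kernel.

For $a_i\in E^\perp\cong\mathbf{R}^{\mu}$ put $x_i(\epsilon)=(x_i+\epsilon a_i)/\sqrt{1+\epsilon^2|a_i|^2}$. Then
\[
\langle x_i(\epsilon),x_{i+1}(\epsilon)\rangle=\cos\psi+\epsilon^2\Big(\langle a_i,a_{i+1}\rangle-\frac{\cos\psi}2\big(|a_i|^2+|a_{i+1}|^2\big)\Big)+O(\epsilon^4).
\]
Since $l_i^2=2-2\langle x_i,x_{i+1}\rangle$, a small change $t$ of the inner product changes $-l_i$ by $t/l+O(t^2)$. So $f_0$ changes by $\frac{\epsilon^2}l\sum_i\big(\langle a_i,a_{i+1}\rangle-\cos\psi\,|a_i|^2\big)+O(\epsilon^4)$. The symmetric operator $(a_i)\mapsto\big(\frac12(a_{i-1}+a_{i+1})\big)$ is diagonalized by the discrete Fourier transform, with eigenvalues $\cos\frac{2\pi j}n$, $|j|\le K$, each of multiplicity $\mu$. The number $\cos\frac{2\pi j}n-\cos\frac{2\pi k}n$ vanishes for $j=\pm k$ and is negative for the $2(K-k)$ values with $k<|j|\le K$. Hence the nullity is $1+2\mu=2m-1$ and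 the index is $2(K-k)\mu$.
\end{proof}

\subsection{Strings}

Put $\epsilon_q=0$ for even $q$ and $\epsilon_q=1$ for odd $q$.

\begin{proposition}[Strings]\label{prop:strings}
For $0\le q\le n-2$ there are classes $z_q\in H^{q\mu+\epsilon_q}(Y;\mathbf{F}_2)$ with $u^\mu z_q\ne0$, and $z_0=1$.
\end{proposition}

We recall three standard facts; coefficients are in $\mathbf{F}_2$.

\emph{Morse--Bott theory.} Suppose the critical set of a function on the level $c$ is a closed connected manifold $B$, the kernel of the Hessian along $B$ is $TB$, and $c$ is the only critical value in $[a,b]$, $a<c<b$. Let $(D,S)$ be the disc and sphere bundles of the negative bundle of the Hessian, of rank $\lambda$. Then the inclusion of $B$ extends to an embedding $(D,S)\to(Z^b,Z^a)$ that induces an isomorphism in cohomology. The construction takes place near $B$ and otherwise uses forward trajectories, so it applies when $-\nabla f$ points inward along $\partial Z$.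

\emph{Thom isomorphism.} The group $H^*(D,S)$ is a free module over $H^*(D)=H^*(B)$ with one generator $\tau$ of degree $\lambda$, which restricts to the generator on each fiber.

\emph{Leray--Hirsch theorem.} If classes on the total space of a fiber bundle restrict to a basis of the finite-dimensional cohomology of each fiber, then they form a basis of the cohomology of the total space as a module over the cohomology of the base.

\begin{proof}[Proof of Proposition~\ref{prop:strings}]
We take $X=S^m$ and the function induced by $f_0$ on $Y$. Order the critical manifolds by increasing value: for $0\le r\le K-1$ let $B_r=\mathcal{C}_{K-r}/\rho$, of index $\lambda_r=2r\mu$. Each $B_r$ is the projectivized tangent bundle of $S^m$, with fiber $\mathbf{R}P^{\mu}$. Over a fiber the double cover $\pi$ is $S^{\mu}\to\mathbf{R}P^{\mu}$, so $u$ restricts to the generator of $H^1(\mathbf{R}P^\mu)$. By Leray--Hirsch, $H^*(B_r)$ has the basis $u^j,\ u^js$, $0\le j\le\mu$, where $s\in H^m(B_r)$ is pulled back from $S^m$.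

Let $\emptyset=Y_{-1}\subset Y_0\subset\dots\subset Y_{K-1}=Y$ be sublevel sets for regular values that separate the critical values. Then $H^*(Y_r,Y_{r-1})$ has the basis
\begin{equation}\label{eq:basis}
u^j\tau_r,\quad u^j\tau_rs\qquad(0\le j\le\mu),\qquad \deg\tau_r=\lambda_r,\quad\deg\tau_rs=\lambda_r+m.
\end{equation}
The notation is literal: the identification with $H^*(D,S)$ is a restriction map, so it commutes with multiplication by $u$. The point is to show that these relative classes survive in $H^*(Y)$.

\emph{Claim: the connecting maps $\delta_r:H^*(Y_{r-1})\to H^{*+1}(Y_r,Y_{r-1})$ vanish.} We use induction on $r$; the case $r=0$ is trivial. Suppose $\delta_t=0$ for all $t<r$, where $r\geq1$. Then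
\[
0\to H^*(Y_t,Y_{t-1})\to H^*(Y_t)\to H^*(Y_{t-1})\to0
\]
is an exact sequence of graded $\mathbf{F}_2[u]$-modules for $t<r$. The middle term is generated by the images of $\tau_t,\tau_ts$ together with lifts of generators of the right-hand term. By induction on $t$, the module $H^*(Y_{r-1})$ is generated by homogeneous elements of degrees $\lambda_t$ and $\lambda_t+m$, $t\le r-1$. The largest of these degrees is $\lambda_{r-1}+m=\lambda_r+2-m$. The map $\delta_r$ is $\mathbf{F}_2[u]$-linear, it raises degrees by one, and its target vanishes below degree $\lambda_r$. If $m\ge4$, then $\lambda_r+3-m<\lambda_r$, so $\delta_r$ kills all generators.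

If $m=3$, a generator not killed by $\delta_r$ is mapped to the only nonzero element $\tau_r$ of degree $\lambda_r$. We exclude this by passing to the double cover, where the Betti numbers are known. Put $\tilde Y_t=\pi^{-1}(Y_t)$ and let $\tilde\delta_t$ be the connecting maps of this filtration of $M$. By Morse--Bott theory on $M$, $\dim H^*(\tilde Y_t,\tilde Y_{t-1})=\dim H^*(T_1S^3)=4$, as $T_1S^3\cong S^3\times S^2$. The exact sequence of the pair gives $\dim H^*(\tilde Y_t)=\dim H^*(\tilde Y_{t-1})+4-2\operatorname{rank}\tilde\delta_t$. Summing over $t$ and using Proposition~\ref{prop:m3},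
\[
4K=2(n-1)=\dim H^*(M)=4K-2\sum_t\operatorname{rank}\tilde\delta_t ,
\]
so all $\tilde\delta_t$ vanish. If $\tau_r=\delta_r(y)$, then $\pi^*\tau_r=\tilde\delta_r(\pi^*y)=0$. But a fiber disc of $D$ lifts homeomorphically to $M$, and $\pi^*\tau_r$ restricts to the generator on the lifted disc modulo its boundary. This contradiction proves the claim.

By the claim, $H^*(Y_r,Y_{r-1})\to H^*(Y_r)$ is injective and $H^*(Y)\to H^*(Y_r)$ is surjective. Let $z_{2r}$ and $z_{2r+1}$ be lifts to $H^*(Y)$ of the images of $\tau_r$ and $\tau_rs$. Their degrees are $2r\mu$ and $2r\mu+m=(2r+1)\mu+1$, and the indices range over $0,\dots,2K-1=n-2$. The classes $u^\mu z_{2r}$ and $u^\mu z_{2r+1}$ restrict on $Y_r$ to the images of the basis elements $u^\mu\tau_r$ and $u^\mu\tau_rs$ of \eqref{eq:basis}, which are nonzero. Finally $\tau_0=1$, so we may take $z_0=1$.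
\end{proof}

The hypothesis $m\ge3$ enters through the comparison of $\lambda_r+3-m$ with $\lambda_r$: the case $m=3$ is the borderline, and for $m=2$ the largest generator is mapped to degree $\lambda_r+1$, so the degree count no longer isolates one case.

\section{Counting orbits by strings}\label{sec:counting}

Let $X$ be arbitrary again, with $N<\infty$. The string $\Sigma_q=\{u^jz_q:0\le j\le\mu\}$, $0\le q\le n-2$, consists of $m$ nonzero classes, one in each degree of the interval
\[
[\,q\mu+\epsilon_q,\ (q+1)\mu+\epsilon_q\,];
\]
see Figure~\ref{fig:strings}. By Lemma~\ref{lem:LS}(a) in $Y$, we can choose for each element $\alpha$ of each string a critical orbit $O(\alpha)$ on the level $c(\alpha)$ with $\deg\alpha\in\operatorname{Deg}(O(\alpha))$. We fix these choices and say that $O(\alpha)$ \emph{serves} $\alpha$. Elements of different strings are treated as different.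

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.52cm,y=0.45cm]
\fill[gray!20] (5.7,0.4) rectangle (12.3,6.6);
\draw[->] (-0.6,0) -- (20,0) node[right] {degree};
\foreach \d in {0,...,19} \draw (\d,0.12) -- (\d,-0.12);
\foreach \d in {0,3,6,9,12,15,18} \node[below] at (\d,-0.12) {\small $\d$};
\foreach \q/\s in {0/0,1/4,2/6,3/10,4/12,5/16} {
  \draw (\s,\q+1) -- (\s+3,\q+1);
  \foreach \j in {0,1,2,3} \fill (\s+\j,\q+1) circle (1.8pt);
  \node[left] at (\s-0.1,\q+1) {\small $\Sigma_{\q}$};
}
\end{tikzpicture}
\caption{The degrees of the six strings for $m=4$, $n=7$; each dot is a nonzero class in $H^*(Y;\mathbf{F}_2)$. The degrees of one critical orbit lie in a window of width at most $2\mu=6$, and the orbit serves at most one dot per row. The shaded window $[6,12]$ meets four rows. No window meets both $\Sigma_0$ and $\Sigma_3$. The degrees $7$ and $13$ cannot belong to one orbit, since they are at distance $6$ and $7$ is odd.}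
\label{fig:strings}
\end{figure}

\begin{lemma}\label{lem:serve}
Let $O$ be a critical orbit.
\begin{enumerate}
\item[(a)] $O$ serves at most one element of each string.
\item[(b)] If $O$ serves $1\in\Sigma_0$, it serves nothing else.
\item[(c)] $O$ does not serve elements of both $\Sigma_q$ and $\Sigma_{q'}$ if $q'-q\ge4$, or if $q'-q=3$ and $q$ is even.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:LS}(b), $c(z_q)<c(uz_q)<\dots<c(u^\mu z_q)$, and an orbit lies on one level.

(b) All other string elements have positive degree; apply Proposition~\ref{prop:window}(a).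

(c) The first degree of $\Sigma_{q'}$ exceeds the last degree of $\Sigma_q$ by $(q'-q-1)\mu+\epsilon_{q'}-\epsilon_q$. For $q'-q\ge4$ this is at least $3\mu-1>2\mu$, because $\mu\ge2$. For $q'-q=3$ and even $q$ it is $2\mu+1$. Apply Proposition~\ref{prop:window}(b).
\end{proof}

\subsection{The first bound}

\begin{proof}[Proof of the first bound in Theorem~\ref{thm:B}]
Let $n\ge5$. By Lemma~\ref{lem:serve}(a), each string is served by $m$ different orbits. We select strings no two of which share an orbit, going down from the last index $2K-1$ in steps of four.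

If $K$ is even, take $q\in\{0,3,7,11,\dots,2K-1\}$. These are $1+K/2$ indices; any two differ by at least $4$, except for the pair $0,3$. By Lemma~\ref{lem:serve}(c), $N\ge\frac{mK}2+m$.

If $K$ is odd, take $q\in\{1,5,9,\dots,2K-1\}$. These $(K+1)/2$ strings are served by $m(K+1)/2$ different orbits, and by Lemma~\ref{lem:serve}(b) the orbit serving $1$ is not among them. So $N\ge\frac{mK}2+\frac m2+1$.

Both $m$ and $\frac m2+1$ are at least $\frac{m+1}2$, and $\frac{mK}2=\frac{m(n-1)}4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=3$ and for $m\ge4$]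
For $n=3$ the chain \eqref{eq:n3} is justified by Lemma~\ref{lem:LS} and Proposition~\ref{prop:strings}. For $m\ge4$ and $n-1\ge4$,
\[
\frac{m(n-1)}4+\frac{m+1}2-(n+m-3)=\frac{(n-1)(m-4)}4-\frac{m-5}2\ge(m-4)-\frac{m-5}2=\frac{m-3}2>0 .
\]
So the first bound gives $N>n+m-3$, that is, $N\ge n+m-2$.
\end{proof}

\subsection{The second bound}

An orbit may serve four strings $\Sigma_q,\dots,\Sigma_{q+3}$ only if $q$ is odd, and then the last degree of $\Sigma_q$ and the first degree of $\Sigma_{q+3}$ are at distance $2\mu-1$. If we give up the first element of $\Sigma_{q+3}$, the distance becomes $2\mu$ with an odd lower end, which the parity condition excludes. Every orbit then serves at most three of the remaining elements, so each of them accounts for a third of an orbit. At the two ends of the range of degrees an element accounts for more.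

\begin{proof}[Proof of the second bound in Theorem~\ref{thm:B}]
Let $n\ge5$, so $K\ge2$. Give every string element the weight $\frac13$, with the following exceptions:
\[
\begin{array}{ll}
1\in\Sigma_0:\ \text{weight }1; & z_q\in\Sigma_q\ (q\ge2\text{ even}):\ \text{weight }0;\\[2pt]
u\in\Sigma_0:\ \text{weight }\frac23; & u^\mu z_{n-2}\in\Sigma_{n-2}:\ \text{weight }\frac23 .
\end{array}
\]
There are $2Km$ elements and $K-1$ even indices $q\ge2$, so the total weight is
\[
\frac{2Km}3+\frac23+\frac13-\frac{K-1}3+\frac13=\frac{K(2m-1)+5}3=\frac{(2m-1)(n-1)}6+\frac53 .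
\]
Every element is served by an orbit. So it suffices to show that the elements served by one orbit $O$ have total weight at most $1$. By Proposition~\ref{prop:window}(b),(c):
\begin{equation}\label{eq:odd}
\text{if $d$ is odd, then $\operatorname{Deg}(O)$ has no elements $d_1\le d$ and $d_2\ge d+2\mu$,}
\end{equation}
since $d_2-d_1\le2\mu$ would force $d_1=d$ and $d_2-d_1=2\mu$.

\emph{Step 1: $O$ does not serve elements of positive weight of both $\Sigma_q$ and $\Sigma_{q'}$ with $q'-q\ge3$.} By Lemma~\ref{lem:serve}(c) only the case of odd $q$ and $q'=q+3$ is left. The degrees in $\Sigma_q$ are at most the odd number $d=(q+1)\mu+1$. The index $q+3$ is even and at least $4$, so the elements of positive weight in $\Sigma_{q+3}$ have degree at least $(q+3)\mu+1=d+2\mu$. This contradicts \eqref{eq:odd}.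

\emph{Step 2: the cases.} If $O$ serves $1$, the weight is $1$ by Lemma~\ref{lem:serve}(b). If $O$ serves only elements of weight at most $\frac13$, then by Step 1 and Lemma~\ref{lem:serve}(a) at most three of them have positive weight.

Suppose $O$ serves $u$, of degree $1$. By Step 1, further elements of positive weight can come only from $\Sigma_1$ and $\Sigma_2$. Those of $\Sigma_2$ have degree at least $2\mu+1$ and are excluded by \eqref{eq:odd} with $d=1$. The elements of $\Sigma_1$ have weight $\frac13$, because $n-2\ge3$. The total is at most $\frac23+\frac13$.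

Suppose $O$ serves $u^\mu z_{n-2}$, of degree $(n-1)\mu+1$. By Step 1, further elements of positive weight can come only from $\Sigma_{n-3}$ and $\Sigma_{n-4}$. The degrees in $\Sigma_{n-4}$ are at most the odd number $d=(n-3)\mu+1$, and $d+2\mu=(n-1)\mu+1$, so $\Sigma_{n-4}$ is excluded by \eqref{eq:odd}. The elements of $\Sigma_{n-3}$ have weight at most $\frac13$, because $n-3\ge2$. The total is at most $\frac23+\frac13$.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\section{The case $m=3$}\label{sec:m3}

It remains to prove that $N\ge n+1$ for $m=3$ and $n\ge5$. We work in $M$ with rational coefficients; here $2\mu=4$. With $\sigma$ and $v$ as in Proposition~\ref{prop:m3}, all classes $\sigma^j$ and $v\sigma^j$, $0\le j\le n-2$, are nonzero, and Lemma~\ref{lem:LS}(b) gives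
\begin{equation}\label{eq:chain}
c(1)<c(\sigma)<\dots<c(\sigma^{n-2})<c(v\sigma^{n-2}).
\end{equation}
These are $n$ critical values, one less than we need. \emph{Suppose that $N\le n$.} This assumption determines the level of every class, and through the windows it restricts the degrees of every orbit. We shall see that the resulting picture is incompatible with the free action of $\rho$.

\emph{Levels.} There are exactly $n$ critical values $c_0<\dots<c_{n-1}$, each carried by a single orbit $O_j$, and \eqref{eq:chain} gives $c(\sigma^j)=c_j$ for $j\le n-2$ and $c(v\sigma^{n-2})=c_{n-1}$. The chain $c(v\sigma^j)<c(v\sigma^{j+1})<\dots<c(v\sigma^{n-2})=c_{n-1}$ has $n-2-j$ steps, so $c(v\sigma^j)\le c_{j+1}$. Also $c(v\sigma^j)>c(\sigma^j)=c_j$. Hence $c(v\sigma^j)=c_{j+1}$. Lemma~\ref{lem:LS}(a) for the class $v\sigma^{j-1}$ of degree $2j+1$ gives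
\[
2j+1\in\operatorname{Deg}(O_j)\qquad(1\le j\le n-1).
\]

\emph{Degrees.} Let $1\le j\le n-1$ and $d\in\operatorname{Deg}(O_j)$ with $d<2j+1$. Proposition~\ref{prop:window} gives $d\ge1$ by (a), $d\ge2j-3$ by (b), and $d\ne2j-3$ by (c), since $2j-3$ is odd. Therefore
\begin{equation}\label{eq:mins}
\min\operatorname{Deg}(O_1)\ge1,\qquad\min\operatorname{Deg}(O_2)\ge2,\qquad\min\operatorname{Deg}(O_j)\ge4\quad(3\le j\le n-1).
\end{equation}
Without the parity statement (c) the bounds for $O_2$ and $O_3$ would be $1$ and $3$, and the argument below needs $2$ and $4$. The minimum of $f$ on $M$ is not attained on $\partial M$, where $-\nabla f$ points inward, so it is $c_0$. Thus $M^{c_0}=O_0$ is a finite set, and each of its points has the local cohomology of a point.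

\emph{The filtration.} Choose $a_{-1}<c_0<a_0<c_1<\dots<c_{n-1}<a_{n-1}$ with $a_{n-1}\ge\max f$, and put $M_j=M^{a_j}$. Then $M_{-1}=\emptyset$ and $M_{n-1}=M$. By Lemma~\ref{lem:F1},
\[
H^d(M_j,M_{j-1})=\bigoplus_{x\in O_j}H^d_{\mathrm{loc}}(x),
\]
which is finite dimensional by Lemma~\ref{lem:F2} and vanishes for $d<\min\operatorname{Deg}(O_j)$. The exact sequences of the triples $(M_j,M_{j-1},M_1)$ and $(M_j,M_{j-1},M_2)$ together with \eqref{eq:mins} give, by induction on $j$,
\[
H^d(M,M_1)=0\quad(d\le1),\qquad H^d(M,M_2)=0\quad(d\le3).
\]
Consequently $H^0(M_1)=H^0(M)=\mathbf{Q}$, $H^1(M_2)=H^1(M)=0$ and $H^2(M_2)=H^2(M)=\mathbf{Q}\sigma$.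

\emph{Traces.} For a finite-dimensional space $W$ with an action of $\rho$ let $\operatorname{tr}W$ be the trace of $\rho$ on $W$. The alternating sum of the traces along an equivariant exact sequence that begins and ends with $0$ vanishes. The map $\rho^*$ sends the summand of $\rho(x)$ to the summand of $x$, and $\rho(x)\ne x$, so all diagonal blocks of $\rho^*$ are zero:
\begin{equation}\label{eq:trace0}
\operatorname{tr}H^d(M_j,M_{j-1})=0\qquad\text{for all }d\text{ and }0\le j\le n-1.
\end{equation}
For $j=0$ this says $\operatorname{tr}H^0(M_0)=0$. On the other hand, $\rho$ acts trivially on $H^0(M_1)=\mathbf{Q}\cdot1$, so $\operatorname{tr}H^0(M_1)=1$. We compute $\operatorname{tr}H^1(M_1)$ from below and from above.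

From below: $H^0(M_1,M_0)=0$ by \eqref{eq:mins}, and $H^1(M_0)=0$. The exact sequence
\[
0\to H^0(M_1)\to H^0(M_0)\to H^1(M_1,M_0)\to H^1(M_1)\to0
\]
and \eqref{eq:trace0} give $1-0+0-\operatorname{tr}H^1(M_1)=0$, so $\operatorname{tr}H^1(M_1)=1$.

From above: since $c(\sigma)=c_1<a_1$, we have $\sigma|_{M_1}\ne0$, so the restriction $H^2(M_2)=\mathbf{Q}\sigma\to H^2(M_1)$ is injective. In the exact sequence
\[
0=H^1(M_2)\to H^1(M_1)\to H^2(M_2,M_1)\to H^2(M_2)\to H^2(M_1)
\]
the third arrow is therefore zero, and $H^1(M_1)\cong H^2(M_2,M_1)$ equivariantly. By \eqref{eq:trace0}, $\operatorname{tr}H^1(M_1)=0$.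

The two values disagree, so $N\ge n+1=n+m-2$. Together with Section~\ref{sec:counting}, this proves Theorem~\ref{thm:A} for all $m\ge3$ and all odd $n\ge3$. \qed

\begin{thebibliography}{9}

\bibitem{Chang}
Chang, \emph{Infinite Dimensional Morse Theory}, Ch.~I.3.

\bibitem{FT}
Michael Farber and Serge Tabachnikov, \emph{Topology of cyclic configuration spaces and periodic trajectories of multi-dimensional billiards}, arXiv:math/9911226 (1999).

\bibitem{GM}
Gromoll and Meyer, Topology 8 (1969).

\end{thebibliography}
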